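# Tangencies between a curve and subgroup schemes in a power of an isotrivial elliptic scheme

## 1. Isotrivial elliptic schemes, flat subgroup schemes, tangential intersections

All varieties are over $\overline{\mathbb Q}$ unless a number field is named, curves are irreducible and reduced, and points are $\overline{\mathbb Q}$-points. Let $S$ be a smooth irreducible curve.

**Definition 1 (isotrivial).** An elliptic scheme $\mathcal E\to S$ is isotrivial if its $j$-invariant is constant; equivalently, it becomes a constant family after a finite base change. We write $\mathcal A=\mathcal E^n$ for the $n$-th fibered power over $S$. A point of $\mathcal A$ is a tuple $(s;P_1,\dots,P_n)$ with all $P_i\in\mathcal E_s$, and $\dim\mathcal A=n+1$.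

*Example.* Over $S=\mathbb A^1\setminus\{0\}$ with coordinate $s$, take $\mathcal E: sy^2=x^3-x$, with constant $j=1728$. After the base change $s=u^2$ it becomes constant, through $(x,y)\mapsto(x,uy)\in E_0$, where $E_0:y^2=x^3-x$. The deck transformation $u\mapsto-u$ then acts on $E_0\times S'$ by $(P,u)\mapsto(-P,-u)$. The family itself is not constant. If it were, it would be $E_0\times S$ (same $j$). Pulling back would give an automorphism of $E_0\times S'$ over $S'$, hence a constant $\alpha\in\mathrm{Aut}(E_0,0)$, carrying the action above to $(P,u)\mapsto(P,-u)$. This says $\alpha(-P)=\alpha(P)$ for all $P$, which is absurd.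

**Definition 2 (flat subgroup scheme).** A subgroup scheme of $\mathcal A$ is a closed subgroup scheme $G$. It is flat if every irreducible component of $G$ dominates $S$.

*Example.* In $\mathcal E^2$ the locus $\{P_1+2P_2=0\}$ is flat of codimension $1$: the coordinate $P_2$ identifies it with $\mathcal E$. In contrast, the union of the zero section and one whole fiber is a closed subset that is a subgroup in every fiber, but one of its components does not dominate $S$. Flatness excludes such loci.

**Definition 3 (tangential intersection).** For a curve $\mathcal C\subset\mathcal A$ and a flat subgroup scheme $G$, let $\mathcal C\cap_{sing}G$ be the set of $p\in\mathcal C\cap G$ with $T_p\mathcal C+T_pG\neq T_p\mathcal A$. Put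
$$\mathcal C^{\{1,sing\}}=\bigcup_{\substack{G<\mathcal A\text{ flat}\\ \operatorname{codim}G\ge1}}\mathcal C\cap_{sing}G.\tag{1}$$

Since $T_pG\supseteq T_pG_{red}$, a point that is non-transversal for $G$ is non-transversal for $G_{red}$.

*Example.* Let $E_0:y^2=x^3+1$, let $S$ be the affine curve $w^2=u^6+1$, and let $g:S\to E_0$, $g(u,w)=(u^2,w)$. In $\mathcal A=E_0\times S$ (so $n=1$) let $\mathcal C$ be the graph of $g$. Then
$$g^*\frac{dx}{y}=\frac{2u\,du}{w}.$$
The form $du/w$ has no zero or pole on $S$: where $w\ne0$, $u$ is a local coordinate; where $w=0$, $w$ is a local coordinate, $u\neq0$ and $du/w=dw/(3u^5)$. So $dg=0$ exactly at the two points $u=0$, $w=\pm1$. Their images $(0,\pm1)$ are $3$-torsion, because the line $y=\pm1$ meets $E_0$ in $x^3=0$, a triple point. Hence $\mathcal C$ is tangent to $E_0[3]\times S$ at these two points.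

**Definition 4 (endomorphisms, the forms they act on).** For an elliptic curve $E_0$ put $O=\mathrm{End}(E_0)$, which is $\mathbb Z$ or an order in an imaginary quadratic field, and $K=O\otimes\mathbb Q$. Every homomorphism $E_0^n\to E_0$ has the form $a(x)=\sum a_ix_i$ with $a=(a_1,\dots,a_n)\in O^n$. Fix an invariant differential $\omega\ne0$ on $E_0$; it vanishes nowhere. Let $\iota:O\hookrightarrow\overline{\mathbb Q}$ be the ring embedding with $\alpha^*\omega=\iota(\alpha)\omega$. Put $|a|=\max_i|a_i|$, with the complex absolute value.

Two embeddings of $K$ in $\mathbb C$ agree up to complex conjugation, so $|\alpha|$ does not depend on the embedding. For $\alpha\in O\setminus\{0\}$ the number $|\alpha|^2$ is a positive integer. So $|a|\ge1$ for $a\ne0$.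

*Example.* On $y^2=x^3-x$ the endomorphism $i:(x,y)\mapsto(-x,iy)$ sends $dx/y$ to $-dx/(iy)=i\,dx/y$, so here $\iota(i)=i$.

**Definition 5 (heights).** For a number field $k$ and $x=(x_0:\dots:x_m)\in\mathbb P^m(k)$ let
$$h(x)=\sum_v\frac{[k_v:\mathbb Q_v]}{[k:\mathbb Q]}\log\max_i|x_i|_v.$$
This does not depend on $k$. For $\tau\in\overline{\mathbb Q}$ put $h(\tau)=h(1:\tau)$. On $E_0$ let $\hat h$ be the Néron–Tate height attached to the divisor $(0)$.

*Example.* $h(p/q)=\log\max(|p|,|q|)$ for coprime integers. The $3$-torsion point $(0,1)$ of $y^2=x^3+1$ has $\hat h=0$, since $9\,\hat h(P)=\hat h(3P)=\hat h(0)=0$.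

We use the following textbook facts.

- (H1) On a projective variety each line bundle $\mathcal L$ has a height $h_{\mathcal L}$, defined up to a bounded function, additive in $\mathcal L$, functorial, equal to $h$ for $\mathcal O(1)$ on $\mathbb P^m$, and bounded below if $\mathcal L$ is ample. On $E_0$ one has $\hat h=h_{(0)}+O(1)$.
- (H2) $\hat h(\alpha P)=|\alpha|^2\hat h(P)$ for $\alpha\in O$. For a number field $L$ over which $E_0$ is defined, $E_0(L)$ is finitely generated (Mordell–Weil) and $\hat h$ extends to a positive definite quadratic form on $E_0(L)\otimes\mathbb R$. So $\hat h(P)=0$ if and only if $P$ is torsion.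
- (H3) (Northcott) There are only finitely many algebraic numbers of bounded degree and bounded $h$, and only finitely many points of $E_0(\overline{\mathbb Q})$ of bounded degree and bounded $\hat h$.

## 2. Finiteness of $\mathcal C^{\{1,sing\}}$: statement

Let $\mathcal E\to S$ be isotrivial, $\mathcal A=\mathcal E^n$, and let $\mathcal C\subset\mathcal A$ be an irreducible curve not contained in any proper subgroup scheme of $\mathcal A$, even after a finite base change. The question, from Nicola Ottolini, "Singular intersections in families of abelian varieties", arXiv:2506.15344 (2025), is whether the curve can be tangent to subgroup schemes at infinitely many points: is $\mathcal C^{\{1,sing\}}$ finite? The answer is yes.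

**Theorem 1.** Under these hypotheses $\mathcal C^{\{1,sing\}}$ is finite.

If the union (1) is restricted to $\operatorname{codim}G\ge2$, finiteness is known and may be quoted (Habegger–Pila; Rémond–Viada; Viada; Galateau). We also quote its constant case.

**Quoted result (K).** If $Y\subset E_0^n$ is an irreducible curve not contained in a proper algebraic subgroup, then $Y\cap\bigcup_{\operatorname{codim}H\ge2}H$ is finite.

So everything happens in codimension exactly $1$. There the intersections themselves, without tangency, are usually infinite in number: a non-constant map from a curve to $E_0$ hits all but finitely many points of $E_0$, hence infinitely many torsion points.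

## 3. The constant family for $n=1$, and a genus-two curve for $n=2$

Let $\mathcal A=E_0^n\times S$, let $G=\ker a\times S$ with $a\in O^n\setminus\{0\}$, and let $\varphi=(\varphi_1,\dots,\varphi_n):\mathcal C\to E_0^n$ be the projection. Put $\omega_i=\varphi_i^*\omega$. At a smooth point $p$ of $\mathcal C$ the hyperplane $T_pG$ is the kernel of the differential of $a$ composed with the projection $\mathcal A\to E_0^n$. So tangency at $p$ means
$$a(\varphi(p))=0\quad\text{and}\quad d(a\circ\varphi)_p=0 .$$
As $\omega$ vanishes nowhere, the second condition says that the form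
$$\eta_a:=(a\circ\varphi)^*\omega=\sum_i\iota(a_i)\,\omega_i\tag{2}$$
vanishes at $p$.

*One factor.* If $n=1$ and $\varphi$ is non-constant, $\eta_a=\iota(a)\omega_1$ vanishes only at the finitely many zeros of $\omega_1$, whatever $a\ne0$ is. So there are finitely many tangencies.

*A constant projection.* If $\varphi(\mathcal C)$ is one point $P$ and $P$ lies in no proper algebraic subgroup, there is no intersection at all.

*Two factors.* Let $E_0:y^2=x^3+1$, so $O=\mathbb Z[\zeta_3]$, and let $\tilde X$ be the smooth projective curve of genus $2$ with affine equation $w^2=u^6+1$. Put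
$$\varphi_1=(u^2,\,w),\qquad \varphi_2=\Bigl(\frac1{u^2},\,\frac w{u^3}\Bigr).$$
Dividing the equation by $u^6$ shows that $\varphi_2$ lands in $E_0$. With $\omega=dx/y$ one computes
$$\omega_1=\frac{2u\,du}w,\qquad \omega_2=\frac{-2u^{-3}du}{w u^{-3}}=-\frac{2\,du}w,\qquad \eta_a=2\bigl(\iota(a_1)u-\iota(a_2)\bigr)\frac{du}w .$$
Since $u$ is not constant, $\eta_a\neq0$ for $a\ne0$. So no $a\circ\varphi$ with $a\neq 0$ is constant, and the image lies in no proper algebraic subgroup. Suppressing $\iota$, tangency along $\ker a$ with $a_1\ne0$ can occur only at points with $u=a_2/a_1$.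

- At $u=0$ (so $a_2=0$): $\varphi_1=(0,\pm1)$ is $3$-torsion, so $a=(3,0)$ gives true tangencies.
- At $u=1$, $w=\sqrt2$: $\varphi_1=\varphi_2=(1,\sqrt2)=:P$, so the relation $(1,-1)$ holds. But $\eta_{(1,-1)}=2(u+1)du/w\ne0$ there, so the crossing with $\ker(1,-1)$ is transversal. Tangency at this point needs $a=(c,c)$, hence $2cP=0$, hence $P$ torsion. It is not: $(x,y)\mapsto(2x,2\sqrt2\,y)$ maps $E_0$ isomorphically to $y^2=x^3+8$ and $P$ to $(2,4)$. The tangent there has slope $\tfrac{3\cdot 4}{2\cdot 4}=\tfrac32$, so the double of $(2,4)$ has $x$-coordinate $\tfrac94-4=-\tfrac74$. By Nagell–Lutz a rational torsion point has integral coordinates.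

The example shows two features of a tangency point for $a$. Its $u$-coordinate has bounded degree (it lies in $K$), and $h(u)=h(a_1:a_2)\le\log|a|$, because the $a_i$ are algebraic integers.

## 4. Where counting zeros and bounding heights both stop

The first thing to try is counting. For fixed $a$ with $\eta_a\ne0$ on a projective curve of genus $g$, the form $\eta_a$ has at most $2g-2$ zeros if it is regular. But there are infinitely many directions $a$. In the genus-two example every point with $u\in K$ is a zero of some $\eta_a$. The differential condition alone leaves infinitely many candidates, so the relation $a(\varphi(x))=0$ must be used.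

The second thing to try is Northcott. We saw that tangency points have bounded degree. If all points of the curve lying on subgroups of codimension $1$ had bounded height, we would be done. Under our hypothesis this is false. Take $X=E_0$ and $\varphi(x)=(x,P)$ with $P$ non-torsion. The image is in no proper algebraic subgroup: $a_1x+a_2P=0$ for all $x$ forces $a_1=0$, then $a_2P=0$, then $a_2=0$. Yet $x=mP$ lies on the subgroup given by $a=(1,-m)$, and $\hat h(mP)=m^2\hat h(P)$ is unbounded. What the tangency itself gives is $h\ll1+\log|a|$, and $|a|$ is not bounded. The attempt stops here: an upper bound for $|a|$ is missing.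

The way past this point is to change $a$ rather than bound it. Fix a tangency point $x$. Its degree is bounded, so there is a lower bound for the heights of non-torsion points over $k(x)$, and a pigeonhole argument produces some relation $a'\neq0$ with $a'(\varphi(x))=0$ and $|a'|\ll h^\kappa$, where $h$ is the height of $\varphi(x)$. If $a'$ is not proportional to $a$, the point lies on a subgroup of codimension $2$, and by (K) this happens finitely often. If it is proportional, then $\eta_{a'}$ is a multiple of $\eta_a$ and also vanishes at $x$, so $a'$ is itself a tangential relation and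
$$h\ll1+\log|a'|\ll1+\log h .$$
Hence $h$ is bounded. A height that is logarithmic in the relation meets a relation that is polynomial in the height.

## 5. Zeros of $\sum\iota(a_i)f_i$, and short relations by packing

We isolate two lemmas. Both will be used for $E_0$ and again for $\mathbb G_m$.

**Lemma 1.** Let $O\subset\mathbb C$ be $\mathbb Z$ or an order in an imaginary quadratic field, $k$ a number field, $\iota:O\hookrightarrow k$ an embedding, $\tilde X$ a smooth projective geometrically irreducible curve over $k$, $t\in k(\tilde X)$ non-constant of degree $D$, and $f_1,\dots,f_n\in k(\tilde X)$. There are constants $N,c_2$ with the following property. Let $a\in O^n\setminus\{0\}$ with $F_a=\sum\iota(a_i)f_i\ne0$, and let $x\in\tilde X(\overline{\mathbb Q})$ be such that $t(x)\ne\infty$, no $f_i$ has a pole on the fiber $t^{-1}(t(x))$, and $F_a(x)=0$. Then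
$$[k(x):k]\le N,\qquad h(t(x))\le D\log|a|+c_2.\tag{3}$$

**Step A: a polynomial equation for $t(x)$.** We want an equation for $t(x)$ whose coefficients are forms in $a$. The norm $N_{k(\tilde X)/k(t)}\bigl(\sum X_if_i\bigr)$ is a form of degree $D=[k(\tilde X):k(t)]$ in $X_1,\dots,X_n$ over $k(t)$. Write it as $P(X,t)/Q(t)$ with $P\in k[X_1,\dots,X_n,t]$ homogeneous of degree $D$ in $X$ and $Q\in k[t]\setminus\{0\}$. As $F_a\ne0$, its norm is non-zero, so $P(\iota(a),T)\in k[T]$ is not the zero polynomial.

Let $\tau=t(x)$. Over $\overline{\mathbb Q}$ we have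
$$\mathrm{ord}_\tau N(F_a)=\sum_{y\in t^{-1}(\tau)}\mathrm{ord}_y(F_a).$$
All terms are $\ge0$, because the $f_i$ have no pole on this fiber, and the term for $y=x$ is $\ge1$. So $P(\iota(a),t)=Q(t)\,N(F_a)$ has positive order at $\tau$, that is, $P(\iota(a),\tau)=0$.

**Step B: the degree.** Hence $[k(\tau):k]\le\deg_TP$. The conjugates of $x$ over $k(\tau)$ lie in the fiber $t^{-1}(\tau)$, which has at most $D$ points. So $[k(x):k]\le D\deg_TP=:N$.

**Step C: the height.** Let $\mathbf c=(c_0,\dots,c_m)$ be the coefficients of $P(\iota(a),T)$ with $c_m\ne0$; as there is a root, $m\ge1$. We claim that for every place $v$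
$$\max(1,|\tau|_v)\le\delta_v\,\frac{\max_i|c_i|_v}{|c_m|_v},\qquad\delta_v=m\ (v\text{ archimedean}),\quad\delta_v=1\ (v\text{ finite}).$$
If $|\tau|_v\le1$ this is clear, as $\max_i|c_i|_v\ge|c_m|_v$. If $|\tau|_v>1$, then $c_m\tau^m=-\sum_{i<m}c_i\tau^i$ gives $|c_m|_v|\tau|_v^m\le\delta_v\max_i|c_i|_v\,|\tau|_v^{m-1}$. Summing logarithms over all places, the term $|c_m|_v$ disappears by the product formula, and $h(\tau)\le h(\mathbf c)+\log m$ with $m\le\deg_TP$.

Each $c_i$ is the value at $\iota(a)$ of one of finitely many fixed forms of degree $D$ over $k$. The $\iota(a_i)$ are algebraic integers, so $|\iota(a_i)|_v\le1$ for finite $v$, and there $|c_i|_v$ is at most the maximal $|\cdot|_v$ of the coefficients of the fixed forms. For archimedean $v$ we have $|\iota(a_i)|_v=|a_i|\leq|a|$, so $|c_i|_v\le C_v|a|^D$ with $C_v$ independent of $a$. The archimedean weights add up to $1$. Hence $h(\mathbf c)\le D\log|a|+c_1$, and (3) follows. $\blacksquare$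

In the genus-two example with $t=u$, $f_1=\omega_1/\omega_2=-u$, $f_2=1$, the norm is $(X_2-X_1u)^2$, and the equation is $(a_2-a_1T)^2=0$.

**Lemma 2.** Let $\Gamma$ be an abelian group, $V$ a finite-dimensional real normed space, $\lambda:\Gamma\to V$ a homomorphism, and $\delta>0$ such that $\|\lambda(\gamma)\|\ge\delta$ for every non-torsion $\gamma\in\Gamma$. Let $P_1,\dots,P_M\in\Gamma$ satisfy $\|\lambda(P_i)\|\le R$ and $\sum b_iP_i=0$ for some $b\in\mathbb Z^M\setminus\{0\}$. Put $C=1+2MR/\delta$. Then there is $m\in\mathbb Z^M\setminus\{0\}$ with $|m_i|\le2C^{M-1}$ for all $i$ and $\sum m_iP_i$ torsion.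

*Proof.* The purpose of the given relation $b$ is only to lower a dimension: the span $W$ of the $\lambda(P_i)$ has dimension $s\le M-1$, because $\sum b_i\lambda(P_i)=0$. Let $B\ge1$ be an integer. For $m\in\{0,\dots,B\}^M$ put $v(m)=\sum m_iP_i$; then $\|\lambda(v(m))\|\le MBR$. If $\lambda(v(m))\ne\lambda(v(m'))$, then $v(m)-v(m')$ is not torsion, since $\lambda$ kills torsion; so the two vectors are at distance at least $\delta$. The open balls of radius $\delta/2$ in $W$ around the distinct vectors $\lambda(v(m))$ are therefore disjoint, and they lie in the ball of radius $MBR+\delta/2$. Comparing volumes in $W$, the number of distinct vectors is at most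
$$\Bigl(1+\frac{2MBR}\delta\Bigr)^s\le(CB)^{M-1}.$$
Take $B=\lceil C^{M-1}\rceil$. Then $(B+1)^M>B\cdot B^{M-1}\ge C^{M-1}B^{M-1}$, so two different $m$ have the same image. Their difference, again called $m$, is non-zero, has $|m_i|\le B\le C^{M-1}+1\le2C^{M-1}$, and satisfies $\lambda(\sum m_iP_i)=0$. So $\sum m_iP_i$ is torsion. $\blacksquare$

## 6. Tangencies on a curve mapping to $E_0^n$

**Proposition 1.** Let $X$ be a smooth irreducible curve and $\varphi=(\varphi_1,\dots,\varphi_n):X\to E_0^n$ a non-constant morphism whose image is not contained in a proper algebraic subgroup. Then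
$$\Sigma(\varphi)=\{x\in X:\ \exists\,a\in O^n\setminus\{0\},\ a(\varphi(x))=0,\ d(a\circ\varphi)_x=0\}$$
is finite.

*Set-up.* Let $\tilde X$ be the smooth projective model of $X$; the $\varphi_i$ extend to $\tilde X\to E_0$. Define $\omega_i=\varphi_i^*\omega$ and $\eta_a$ as in (2); as $\omega$ vanishes nowhere, $d(a\circ\varphi)_x=0$ if and only if $\eta_a(x)=0$. As $\varphi$ is non-constant, some $\omega_j\ne0$; put $f_i=\omega_i/\omega_j$. Let $t$ be a non-constant rational function on $\tilde X$, of degree $D$. Fix a number field $k$ over which $E_0$, $\omega$, all elements of $O$, $X$, $\tilde X$, the $\varphi_i$ and $t$ are defined, with $\tilde X$ geometrically irreducible; then $\iota(O)\subset k$. Let $F\subset\tilde X$ be the finite set made of the zeros of $\omega_j$, the fiber $t^{-1}(\infty)$, and the fibers of $t$ through poles of the $f_i$. The constants $c_1,c_2,\dots$ are positive and independent of $x$ and $a$.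

**Step 1: the form $\eta_a$ is not zero.** We need this to speak of its zeros. Let $a\ne0$ and $a(\varphi(x))=0$ for some $x\in X$. If $\eta_a=0$, then $a\circ\varphi$ is constant (characteristic $0$), equal to its value $0$ at $x$. So $\varphi(X)\subset\ker a$, a proper algebraic subgroup, contrary to hypothesis.

**Step 2: bounded degree and logarithmic height.** If $a\ne0$, $\eta_a\ne0$, $x\notin F$ and $\eta_a(x)=0$, then (3) holds. Indeed $F_a=\sum\iota(a_i)f_i=\eta_a/\omega_j$ is non-zero, and it vanishes at $x$ because $\omega_j$ is regular and non-zero at $x$. Now apply Lemma 1.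

**Step 3: comparing $\hat h(\varphi_i(x))$ with $h(t(x))$.** The bound (3) concerns $t(x)$, while relations concern $\varphi(x)$; we need
$$\hat h(\varphi_i(x))\le c_3\bigl(1+h(t(x))\bigr)\qquad\text{for all }x\in\tilde X(\overline{\mathbb Q})\text{ and all }i.\tag{4}$$
The line bundle $\varphi_i^*\mathcal O((0))$ has some degree $d_i$, so for an integer $m$ with $mD>d_i$ the bundle $\mathcal O(m\,t^*(\infty))\otimes\varphi_i^*\mathcal O((0))^{-1}$ has positive degree and is ample. By (H1), $h_{\varphi_i^*(0)}\le m\,h\circ t+O(1)$, and $\hat h\circ\varphi_i=h_{\varphi_i^*(0)}+O(1)$.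

**Step 4: a relation of size polynomial in the height.** Let $N$ be as in (3). We claim: there are $c_4>0$ and $\kappa\ge0$ such that, if $[L:k]\le N$, $P_1,\dots,P_n\in E_0(L)$ satisfy $\hat h(P_i)\le h$ with $h\ge1$, and $\sum a_iP_i=0$ for some $a\in O^n\setminus\{0\}$, then there is $a'\in O^n\setminus\{0\}$ with
$$\sum a_i'P_i=0,\qquad|a'|\le c_4h^\kappa.\tag{5}$$

By Northcott there are only finitely many points of $E_0(\overline{\mathbb Q})$ of degree $\le N$ over $k$ with $\hat h\le1$. So there are an integer $w\ge1$ that kills all torsion points of degree $\le N$ over $k$, and $\eta_0\in(0,1]$ with $\hat h(P)\ge\eta_0$ for all non-torsion $P$ of degree $\le N$ over $k$.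

Let $e_1,\dots,e_\rho$ be a $\mathbb Z$-basis of $O$ and $M=\rho n$. The $M$ points $P_{il}=e_lP_i$ lie in $E_0(L)$ and satisfy $\hat h(P_{il})=|e_l|^2\hat h(P_i)\le c_5h$. Writing $a_i=\sum_lb_{il}e_l$, the given relation becomes $\sum b_{il}P_{il}=0$ with $b\ne0$. Apply Lemma 2 with $\Gamma=E_0(L)$, $V=E_0(L)\otimes\mathbb R$ with the Euclidean norm $\hat h^{1/2}$, $\delta=\sqrt{\eta_0}$ and $R=\sqrt{c_5h}$. Here
$$C=1+2M\sqrt{c_5h/\eta_0}\le c_6\sqrt h,\qquad c_6=1+2M\sqrt{c_5/\eta_0}.$$
We get $m\ne0$ with $|m_{il}|\le2(c_6\sqrt h)^{M-1}$ and $\sum m_{il}P_{il}$ torsion; being in $E_0(L)$, it is killed by $w$. Put $a_i'=w\sum_lm_{il}e_l$. Then $a'\ne0$ because the $e_l$ are a basis, $\sum a'_iP_i=w\sum m_{il}P_{il}=0$, and $|a'|\le w\rho\max_l|e_l|\cdot2(c_6\sqrt h)^{M-1}$. This is (5) with $\kappa=(M-1)/2$.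

**Step 5: the two inequalities meet.** Let $Y$ be the closure of $\varphi(X)$. It is an irreducible curve in no proper algebraic subgroup, and $\varphi$ has finite fibers. By (K), only finitely many $x\in X$ have $\varphi(x)$ in an algebraic subgroup of codimension $\ge2$. Discard these and the points of $F$. Let $x\in\Sigma(\varphi)$ be a remaining point, and $a$ a corresponding element.

By Step 1, $\eta_a\ne0$; by Step 2, $[k(x):k]\le N$. Apply Step 4 with $L=k(x)$, $P_i=\varphi_i(x)$, $h=\max(1,\hat h(P_1),\dots,\hat h(P_n))$. We get $a'\ne0$ with $a'(\varphi(x))=0$ and $|a'|\le c_4h^\kappa$.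

Suppose $a,a'$ were linearly independent over $K$. Then some $2\times2$ minor is non-zero, so $\iota(a),\iota(a')$ are linearly independent over $\overline{\mathbb Q}$. So $(a,a'):E_0^n\to E_0^2$ has surjective differential at $0$ and is surjective, and $\ker a\cap\ker a'$ is a subgroup of codimension $2$ containing $\varphi(x)$. Such $x$ were discarded.

Hence $\lambda a'=\mu a$ with $\lambda,\mu\in O\setminus\{0\}$, and $\iota(\lambda)\eta_{a'}=\iota(\mu)\eta_a$. So $\eta_{a'}\ne0$ and $\eta_{a'}(x)=0$. Now Step 2 applies to $a'$ in place of $a$. With (4) and (5),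
$$h\le\max\bigl(1,\ c_3(1+h(t(x)))\bigr)\le\max\bigl(1,\ c_3(1+D\log|a'|+c_2)\bigr)\le c_7(1+\log h).$$
So $h\le c_8$, and $|a'|\le c_4c_8^\kappa$. Since $O$ is discrete in $\mathbb C$, only finitely many $a'$ occur, and each $\eta_{a'}$, being non-zero, has finitely many zeros on $\tilde X$. As $x$ is such a zero, there are finitely many $x$. $\blacksquare$

## 7. From $\mathcal A$ to $E_0^n$ by an étale cover

Proposition 1 lives on $E_0^n$; the theorem lives on $\mathcal A$. Tangency must survive the passage, so the base change has to be étale.

**Lemma 3.** There are an elliptic curve $E_0$ and a connected finite étale Galois cover $S'\to S$, with group $\Delta$, such that $\mathcal E\times_SS'\cong E_0\times S'$.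

*Proof.* The bases of $\mathcal E[3]$ form a finite étale torsor over $S$ under $GL_2(\mathbb F_3)$. Let $S'$ be a connected component and $\Delta$ its stabilizer. If two points of $S'$ lie over the same point of $S$, an element of $GL_2(\mathbb F_3)$ carries one to the other; it carries $S'$ to a component meeting $S'$, so it lies in $\Delta$. Hence $S'\to S$ is Galois with group $\Delta$. Over $S'$ the curve $\mathcal E$ has a full level $3$ structure, so it is pulled back from the universal curve by a map $S'\to Y(3)$ to the fine moduli scheme. The scheme $Y(3)$ is finite over the $j$-line and $j$ is constant, so $S'$ maps to a finite set of points. Being connected and reduced, it maps to one point, and the pulled-back curve is constant. $\blacksquare$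

Put $\mathcal A'=\mathcal A\times_SS'\cong E_0^n\times S'$, and let $\rho:\mathcal A'\to\mathcal A$ be the projection. It is finite étale and Galois with group $\Delta$, so its fibers are $\Delta$-orbits. For any irreducible curve $\mathcal C\subset\mathcal A$, let $\mathcal C'$ be an irreducible component of $\rho^{-1}(\mathcal C)$. The map $\rho^{-1}(\mathcal C)\to\mathcal C$ is finite étale: by flatness $\mathcal C'$ dominates $\mathcal C$, and by finiteness its image is closed, so $\rho(\mathcal C')=\mathcal C$. Let $\varphi:\mathcal C'\to E_0^n$ be the projection.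

**Lemma 4.** If $G\subset\mathcal A$ is a flat subgroup scheme, then $\rho^{-1}(G)_{red}=H\times S'$ for an algebraic subgroup $H\subset E_0^n$ with $\operatorname{codim}H=\operatorname{codim}G$.

*Proof.* Let $G'=\rho^{-1}(G)$, a subgroup scheme of $E_0^n\times S'$. As $G'\to G$ is finite étale, generic points of $G'$ map to generic points of $G$, so all components of $G'$ dominate $S'$. Hence $G'_{red}$ is the closure of its generic fiber. Let $\eta$ be the generic point of $S'$. The fiber $G'_\eta$ is a subgroup scheme over a field of characteristic $0$, so it is reduced (Cartier).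

Over $\bar\eta$, the identity component of $G'_{\bar\eta}$ is an abelian subvariety $B$ of $(E_0^n)_{\bar\eta}$. By Poincaré reducibility $B$ is the image of an endomorphism of $(E_0^n)_{\bar\eta}$. Endomorphisms of abelian varieties do not change under extension of algebraically closed fields, so this one, and hence $B$, is defined over $\overline{\mathbb Q}$. Any other component contains a torsion point: if $g$ lies in it, some $mg\in B$ with $m\ge1$, and $mg=mb$ with $b\in B$ since $B$ is divisible, so $g-b$ is torsion and lies in the same component. Torsion points of $E_0^n$ are defined over $\overline{\mathbb Q}$. Thus $G'_{\bar\eta}=H_{\bar\eta}$ for an algebraic subgroup $H\subset E_0^n$, so $G'_\eta=H_\eta$. The closure of $H_\eta$ is $H\times S'$. The codimensions agree because $\rho$ is finite and surjective. $\blacksquare$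

So $G_{red}$ is smooth over $\overline{\mathbb Q}$, since its étale cover $\rho^{-1}(G_{red})=\rho^{-1}(G)_{red}=H\times S'$ is. When $\operatorname{codim}G\ge2$ and $p\in\mathcal C\cap G$ is a smooth point of $\mathcal C$, we have $\dim T_p\mathcal C+\dim T_pG_{red}\le n<n+1$, so $\mathcal C$ and $G_{red}$ are non-transversal at $p$ for reasons of dimension alone. In codimension $1$ tangency is a real condition, which the next lemma writes out.

**Lemma 5.** (i) Let $H\subset E_0^n$ be an algebraic subgroup of codimension $1$. There is $a\in O^n\setminus\{0\}$ such that $H\subset\ker a$ with finite index, and $T_yH=\ker(da_y)$ for $y\in H$.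

(ii) Let $G$ be flat of codimension $1$, $\rho^{-1}(G)_{red}=H\times S'$, and $a$ as in (i). Let $p\in\mathcal C\cap_{sing}G$ be a smooth point of $\mathcal C$ and $p'\in\mathcal C'$ a point over $p$. Then $p'$ is a smooth point of $\mathcal C'$, $\varphi(p')\in H$, and
$$a(\varphi(p'))=0,\qquad d(a\circ\varphi)_{p'}=0.\tag{6}$$

*Proof.* (i) The quotient $E_0^n/H$ is an elliptic curve. Some factor $E_0$ of $E_0^n$ maps to it non-trivially, hence by an isogeny, so $E_0^n/H$ is isogenous to $E_0$. Compose the quotient map with an isogeny to $E_0$; the result is $a\ne0$ whose kernel contains $H$ with finite index. As $a^*\omega=\sum\iota(a_i)\,\mathrm{pr}_i^*\omega$ vanishes nowhere, $da_y$ is surjective, so $\ker(da_y)$ has dimension $n-1=\dim T_yH$. It contains $T_yH$ as $a$ vanishes on $H$. So they are equal.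

(ii) As $\rho$ is étale, $\rho^{-1}(\mathcal C)$ is smooth at $p'$, so it coincides with $\mathcal C'$ near $p'$. Moreover $d\rho$ identifies $T_{p'}\mathcal A'$, $T_{p'}\mathcal C'$, $T_{p'}(H\times S')$ with $T_p\mathcal A$, $T_p\mathcal C$, $T_pG_{red}$. Non-transversality for $G$ implies it for $G_{red}$, so $T_{p'}\mathcal C'+T_{p'}(H\times S')\ne T_{p'}\mathcal A'$. With $y=\varphi(p')\in H$ and $s'$ the image of $p'$ in $S'$, the space $T_{p'}(H\times S')=\ker(da_y)\oplus T_{s'}S'$ is a hyperplane, so it contains $T_{p'}\mathcal C'$. This is the second equation of (6); the first is $y\in H\subset\ker a$. $\blacksquare$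

**Lemma 6.** If $\mathcal C'\subset H\times S'$ for some proper algebraic subgroup $H\subset E_0^n$, then $\mathcal C$ is contained in a reduced flat subgroup scheme $G_1$ of $\mathcal A$ of codimension $1$ with $\rho^{-1}(G_1)=\ker a\times S'$ for some $a\in O^n\setminus\{0\}$.

*Proof.* The quotient $E_0^n/H$ has positive dimension and is isogenous to a power of $E_0$. So there is a non-zero homomorphism $E_0^n\to E_0$ that kills $H$, that is, $a\ne0$ with $H\subset\ker a$. To descend $\ker a\times S'$ to $S$, we check that it is $\Delta$-stable. An element $\sigma\in\Delta$ acts on $E_0\times S'$ by $(x,s)\mapsto(\varepsilon_\sigma x,\sigma s)$, where $\varepsilon_\sigma\in\mathrm{Aut}(E_0,0)=O^*$ does not depend on $s$, because $\mathrm{Aut}(E_0,0)$ is finite and $S'$ is connected. On $\mathcal A'=E_0^n\times S'$ it acts by the same $\varepsilon_\sigma$ on every coordinate. As $O$ is commutative, $a(\varepsilon_\sigma x)=\varepsilon_\sigma a(x)$, so $\ker a\times S'$ is $\Delta$-stable.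

Let $G_1=\rho(\ker a\times S')$, closed, with reduced structure. Fibers of $\rho$ are $\Delta$-orbits, so $\rho^{-1}(G_1)=\ker a\times S'$ as sets; both sides are reduced ($\rho$ is étale), so they are equal as schemes. Whether $G_1$ is stable under the group operations of $\mathcal A$ can be checked after the étale surjective base change $S'\to S$, where it holds. Its components are images of components of $\ker a\times S'$, so they dominate $S$, and $\operatorname{codim}G_1=1$. Finally $\mathcal C=\rho(\mathcal C')\subset G_1$. $\blacksquare$

In the twisted family of Section 1, where the cover $s=u^2$ already trivializes, the only non-trivial $\varepsilon_\sigma$ is $-1$, and $\ker a$ is visibly stable under it.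

*Proof of Theorem 1.* By the quoted result in codimension $\ge2$, it suffices to treat $G$ flat of codimension $1$. We may ignore the finitely many singular points of $\mathcal C$. By Lemma 6 and the hypothesis, $\varphi(\mathcal C')$ lies in no proper algebraic subgroup of $E_0^n$.

If $\varphi(\mathcal C')$ is a point, that point lies in no proper algebraic subgroup. So $\mathcal C'$ does not meet any $H\times S'$ with $H$ proper, and there is nothing to count.

Otherwise let $X$ be the smooth locus of $\mathcal C'$. Then $\varphi|_X$ is non-constant, and $\varphi(X)$ lies in no proper algebraic subgroup, since $X$ is dense in $\mathcal C'$. By Proposition 1, $\Sigma(\varphi|_X)$ is finite. By (6), each remaining $p$ is the image under $\rho$ of a point of $\Sigma(\varphi|_X)$. $\blacksquare$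

## 8. Curves inside subgroups: the set $\Sigma^*$

What if the curve does lie in a subgroup? Take $\varphi=(\varphi_1,\varphi_1)$ on the genus-two curve of Section 3. With $a=(1,-1)$ we have $a\circ\varphi=0$, so $\Sigma(\varphi)$ is the whole curve. But if we only allow $a$ with $a\circ\varphi$ non-constant, then $\eta_a=\iota(a_1+a_2)\omega_1$ with $a_1+a_2\ne0$, and its zeros are the two points $u=0$ of the affine part. (A regular form on a curve of genus $2$ has $2$ zeros with multiplicity, so there are no others.) The following statement covers this, and also $\mathbb G_m$. Group laws are written additively in the statement.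

**Proposition 2.** Let $J$ be an elliptic curve or $\mathbb G_m$ over $\overline{\mathbb Q}$, $O=\mathrm{End}(J)$, $X$ a smooth irreducible curve and $\varphi:X\to J^n$ any morphism. Then
$$\Sigma^*(\varphi)=\{x\in X:\exists\,a\in O^n,\ a\circ\varphi\text{ non-constant},\ a(\varphi(x))=0,\ d(a\circ\varphi)_x=0\}$$
is finite.

**Step I: Proposition 1 for $J=\mathbb G_m$.** The claim is that $\Sigma(\varphi)$, defined as before with $O=\mathbb Z$, is finite when $\varphi:X\to\mathbb G_m^n$ is non-constant with image in no proper algebraic subgroup. Here $a\circ\varphi=\prod\varphi_i^{a_i}$ is a function on $X$.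

Before the proof, an example. Take $X=\mathbb P^1\setminus\{0,1,\infty\}$ and $\varphi=(z,1-z)$. A zero of $a_1\frac{dz}z-a_2\frac{dz}{1-z}$ in $X$ is $z=a_1/(a_1+a_2)$. Write $a=g\,(p,q)$ with $p,q$ coprime and $r=-(p+q)$; as $z\ne0,1,\infty$, the integers $p,q,r$ are non-zero and pairwise coprime. The relation $z^{a_1}(1-z)^{a_2}=1$ with $z=-p/r$, $1-z=-q/r$ gives $|p^pq^qr^r|=1$. A prime $\ell$ dividing $p$ would contribute the valuation $p\cdot\mathrm{ord}_\ell(p)\ne0$, and the same holds for $q$ and $r$. So $p,q,r=\pm1$, and their sum is odd, not $0$. Here $\Sigma(\varphi)$ is empty.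

Now the proof. Let $\omega=dz/z$, let $\tilde X$ be the smooth projective model of $X$, and $\omega_i=\varphi_i^*\omega=d\varphi_i/\varphi_i$, a rational form on $\tilde X$, regular on $X$. Put $\eta_a=\sum a_i\omega_i$. For $x\in X$ we have $d(a\circ\varphi)_x=0$ if and only if $\eta_a(x)=0$. Choose $\omega_j\ne0$, $f_i=\omega_i/\omega_j$, $t$ of degree $D$, and a number field $k$ of definition for $X,\tilde X,\varphi_i,t$, with $\tilde X$ geometrically irreducible. Let $F$ consist of the zeros and poles of $\omega_j$, the fiber $t^{-1}(\infty)$, and the fibers of $t$ through poles of the $f_i$.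

*Non-vanishing.* If $a\neq0$, $a(\varphi(x))=1$ and $\eta_a=0$, then $\prod\varphi_i^{a_i}$ is constant, equal to $1$, and $\varphi(X)$ lies in a proper algebraic subgroup, a contradiction.

*Degree and height.* If $a\ne0$, $\eta_a\ne0$, $x\in X\setminus F$ and $\eta_a(x)=0$, then $F_a=\eta_a/\omega_j$ is non-zero and vanishes at $x$. So Lemma 1 gives (3).

*Comparison.* With the absolute logarithmic height $h$ on $\overline{\mathbb Q}^*$ we have $h(\varphi_i(x))\le c_3(1+h(t(x)))$ for $x\in X$. Extend $\varphi_i$ to $\tilde X\to\mathbb P^1$; for large $m$ the bundle $\mathcal O(m\,t^*(\infty))\otimes\varphi_i^*\mathcal O(1)^{-1}$ is ample, and (H1) gives the bound.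

*Small relations.* Let $[L:k]\le N$, let $P_1,\dots,P_n\in L^*$ with $h(P_i)\le h$, $h\ge1$, and $\prod P_i^{a_i}=1$ with $a\in\mathbb Z^n\setminus\{0\}$. By Northcott, as before, there are $w\ge1$ killing all roots of unity of degree $\le N$ over $k$, and $\eta_0\in(0,1]$ with $h(\gamma)\ge\eta_0$ for all $\gamma\in\overline{\mathbb Q}^*$ of degree $\le N$ over $k$ that are not roots of unity. (By Kronecker's theorem $h(\gamma)=0$ only for roots of unity.) Let $\Gamma\subset L^*$ be generated by the $P_i$, and
$$\Lambda(\gamma)=\Bigl(\tfrac{[L_v:\mathbb Q_v]}{2[L:\mathbb Q]}\log|\gamma|_v\Bigr)_v .$$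
Only finitely many places matter for $\Gamma$, so $\Lambda$ maps to a finite-dimensional space. By the product formula the positive and negative parts of $\sum_v\frac{[L_v:\mathbb Q_v]}{[L:\mathbb Q]}\log|\gamma|_v=0$ are equal in size, and the positive part is $h(\gamma)$; hence $\|\Lambda(\gamma)\|_{\ell^1}=h(\gamma)$. Apply Lemma 2 with $\lambda=\Lambda$, $M=n$, $\delta=\eta_0$, $R=h$, where $C=1+2nh/\eta_0\le c_6h$. It gives $m\ne0$ in $\mathbb Z^n$ with $|m_i|\le2(c_6h)^{n-1}$ and $\prod P_i^{m_i}$ a root of unity in $L$. With $a'=wm\ne0$ we have $\prod P_i^{a_i'}=1$ and $|a'|\le c_4h^{n-1}$.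

*Conclusion.* Instead of (K) we quote Maurin's theorem (Math. Ann. 341 (2008)): a curve in $\mathbb G_m^n$ over $\overline{\mathbb Q}$ not contained in a proper algebraic subgroup meets the union of the algebraic subgroups of codimension $\ge2$ in a finite set. Since $\varphi$ has finite fibers, we may discard the finitely many $x$ with $\varphi(x)$ in such a subgroup, and the points of $F$. Let $x\in\Sigma(\varphi)$ remain, with $a$. Then $\eta_a\ne0$ and $[k(x):k]\le N$. With $P_i=\varphi_i(x)$ and $h=\max(1,h(P_1),\dots,h(P_n))$ we find $a'\ne0$ with $a'(\varphi(x))=1$ and $|a'|\le c_4h^{n-1}$. If $a,a'$ were linearly independent, $\ker a\cap\ker a'$ would have codimension $2$ and contain $\varphi(x)$, which is excluded. So $\lambda a'=\mu a$ with non-zero integers $\lambda,\mu$, and $\eta_{a'}$ is a non-zero multiple of $\eta_a$ that vanishes at $x$. Then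
$$h\le\max\bigl(1,\ c_3(1+D\log|a'|+c_2)\bigr)\le c_7(1+\log h).$$
So $h$ is bounded, hence $|a'|$ is bounded. Only finitely many forms $\eta_{a'}\neq0$ occur, and $x$ is a zero of one of them. This proves Step I.

**Step II: reduction to a smaller power of $J$.** For general $\varphi$ we replace $J^n$ by the smallest subgroup that contains the curve. We may assume $\varphi$ non-constant; otherwise $\Sigma^*(\varphi)=\emptyset$. Let $H_0$ be the smallest algebraic subgroup of $J^n$ containing $\varphi(X)$, $B=H_0^0$ and $r=\dim B$. As $\varphi(X)$ is infinite, $r\ge1$. There are isogenies $\psi:B\to J^r$ and $\hat\psi:J^r\to B$ with $\hat\psi\psi=[M]$, $M\ge1$: by Poincaré reducibility if $J$ is elliptic, and because $B$ is a torus if $J=\mathbb G_m$. Let $m\ge1$ satisfy $mH_0\subset B$ and put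
$$\varphi^*=\psi\circ[m]\circ\varphi:X\to J^r .$$

The homomorphism $y\mapsto\psi(my)$ from $H_0$ to $J^r$ is surjective with finite kernel. So $\varphi^*$ is non-constant. Moreover $\varphi^*(X)$ lies in no proper algebraic subgroup $H'$: otherwise $\varphi(X)\subset\{y\in H_0:\psi(my)\in H'\}$, an algebraic subgroup of dimension $\dim H'<r=\dim H_0$, against the minimality of $H_0$. So $\Sigma(\varphi^*)$ is finite, by Proposition 1 or by Step I.

Let $x\in\Sigma^*(\varphi)$ via $a$. Put $a^*=a|_B\circ\hat\psi:J^r\to J$, an element of $O^r$. Then
$$a^*\circ\varphi^*=a\circ\hat\psi\circ\psi\circ[m]\circ\varphi=[Mm]\circ a\circ\varphi .$$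
This is non-constant, so $a^*\ne0$. It vanishes at $x$ and has zero differential there. So $x\in\Sigma(\varphi^*)$. Hence $\Sigma^*(\varphi)\subset\Sigma(\varphi^*)$ is finite. $\blacksquare$

**Theorem 2.** Let $\mathcal E\to S$ be isotrivial, $\mathcal A=\mathcal E^n$, and let $\mathcal C\subset\mathcal A$ be any irreducible curve over $\overline{\mathbb Q}$.

(a) $\mathcal C^{\{1,sing\}}$ is finite if and only if $\mathcal C$ is contained in no proper flat subgroup scheme of $\mathcal A$. Otherwise $\mathcal C^{\{1,sing\}}=\mathcal C$.

(b) With no hypothesis on $\mathcal C$, the set of $p\in\mathcal C$ lying in $\mathcal C\cap_{sing}G$ for some flat $G$ of codimension $1$ with $\mathcal C\not\subset G$ is finite.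

*Proof.* We use $\rho$, $\mathcal C'$, $\varphi$ from Section 7; Lemmas 3 to 6 assume nothing about $\mathcal C$.

**Step (a1): a containing subgroup makes every point singular.** Let $\mathcal C\subset G$ with $G$ flat and proper. As $\mathcal A$ is reduced, $G_{red}\ne\mathcal A$, so in Lemma 4 the subgroup $H$ is proper, and $\mathcal C'\subset\rho^{-1}(G)_{red}=H\times S'$. Lemma 6 gives a reduced flat $G_1\supset\mathcal C$ of codimension $1$ whose étale cover $\rho^{-1}(G_1)=\ker a\times S'$ is smooth. So $G_1$ is smooth over $\overline{\mathbb Q}$ of dimension $n$, and for every $p\in\mathcal C$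
$$T_p\mathcal C+T_pG_1=T_pG_1\ne T_p\mathcal A .$$
Hence $\mathcal C^{\{1,sing\}}=\mathcal C$, which is infinite.

**Step (a2): otherwise the set is finite.** Suppose $\mathcal C$ lies in no proper flat subgroup scheme. By Lemma 6, $\varphi(\mathcal C')$ lies in no proper algebraic subgroup. That is all that the codimension-$1$ part of the proof of Theorem 1 used, so this part is finite. For codimension $\ge2$: if $\varphi(\mathcal C')$ is a point, no $H\times S'$ with $H$ proper meets $\mathcal C'$, and the set is empty. Otherwise, a point $p\in\mathcal C\cap G$ lifts to $p'\in\mathcal C'$, and by Lemma 4 $\varphi(p')$ lies in an algebraic subgroup of codimension $\ge2$. By (K), applied to the closure of $\varphi(\mathcal C')$, only finitely many $\varphi(p')$ occur, and $\varphi$ has finite fibers.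

**Step (b): only relations that are non-constant on the curve occur.** Let $p$ be a smooth point of $\mathcal C$ in the set of (b), via $G$ with $\rho^{-1}(G)_{red}=H\times S'$, and let $a,p'$ be as in Lemma 5, so (6) holds. Suppose $a\circ\varphi$ is constant on $\mathcal C'$. It is then $0$, its value at $p'$, so $\varphi(\mathcal C')\subset\ker a$. Since $\varphi(\mathcal C')$ is connected, it lies in one coset of $(\ker a)^0=H^0$. It contains $\varphi(p')\in H$, so this coset lies in $H$. Then $\mathcal C'\subset H\times S'$ and $\mathcal C=\rho(\mathcal C')\subset G$, a contradiction. So $a\circ\varphi$ is non-constant, also on the smooth locus $X$ of $\mathcal C'$, and $p'\in\Sigma^*(\varphi|_X)$, which is finite by Proposition 2. The singular points of $\mathcal C$ are finite in number. $\blacksquare$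

## 9. Tangencies with codimension-one subgroups of a semiabelian variety

**Theorem 3.** Let $\mathcal G$ be a semiabelian variety over $\overline{\mathbb Q}$ and $C\subset\mathcal G$ an irreducible curve over $\overline{\mathbb Q}$.

(a) The set of $p\in C$ for which there is an algebraic subgroup $H\ni p$ of codimension $1$ with $C\not\subset H$ and $T_pC+T_pH\ne T_p\mathcal G$ is finite.

(b) If $C$ is contained in no proper algebraic subgroup, the set of $p\in C$ at which $C$ meets non-transversally some algebraic subgroup of codimension $\ge1$ is finite.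

*Proof of (a).* Ignore the finitely many singular points of $C$. Let $X$ be the smooth locus and $\varphi:X\to\mathcal G$ the inclusion.

**Step 1: from $H$ to a homomorphism.** Let $p\in X$ and $H$ be as in (a). The quotient $\mathcal G/H$ is a connected one-dimensional quotient of a semiabelian variety, so it is $\mathbb G_m$ or an elliptic curve. Let $\chi:\mathcal G\to\mathcal G/H$ be the quotient map. Then $\chi(p)=0$. The hyperplane $T_pH=\ker(d\chi_p)$ contains $T_pC$, so $d(\chi\circ\varphi)_p=0$. And $\chi\circ\varphi$ is not constant; otherwise it would be $0$ and $C\subset H$.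

There are infinitely many $\chi$. The aim of the next two steps is to factor them all through finitely many fixed maps.

**Step 2: the case $\mathcal G/H\cong\mathbb G_m$.** Let $T$ be the maximal torus of $\mathcal G$ and $A=\mathcal G/T$. Since $\mathrm{Hom}(A,\mathbb G_m)=0$, the group $\mathrm{Hom}(\mathcal G,\mathbb G_m)$ embeds in $\mathrm{Hom}(T,\mathbb G_m)$ and is free of finite rank $l$. A basis defines $\Phi_0:\mathcal G\to\mathbb G_m^l$, and $\chi=a\circ\Phi_0$ with $a\in\mathbb Z^l$. By Step 1, $p\in\Sigma^*(\Phi_0\circ\varphi)$.

**Step 3: the case $\mathcal G/H$ elliptic.** A torus maps trivially to an elliptic curve, so $\chi$ factors through $A$. By Poincaré reducibility there are isogenies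
$$\theta:A\to A'=\prod_iE_i^{n_i}\times A_0,\qquad\theta':A'\to A,\qquad\theta'\theta=[M],\ M\ge1,$$
where the $E_i$ are pairwise non-isogenous elliptic curves and $A_0$ has no elliptic quotient. Let $\Phi_i:\mathcal G\to A\to A'\to E_i^{n_i}$ be the resulting maps. The composite $A'\to A\to\mathcal G/H$ is surjective and trivial on $A_0$. So some $E_i$ maps to $\mathcal G/H$ non-trivially, and $\mathcal G/H$ is isogenous to $E_i$. Let $\chi':A\to E_i$ be the map through which $\chi$ factors, composed with an isogeny $\mathcal G/H\to E_i$. Then $M\chi'=(\chi'\theta')\theta$. The map $\chi'\theta':A'\to E_i$ is trivial on $A_0$ and on $E_j^{n_j}$ for $j\ne i$, so it factors through the projection to $E_i^{n_i}$. Hence $M\chi'$, viewed on $\mathcal G$, equals $a\circ\Phi_i$ with $a\in\mathrm{End}(E_i)^{n_i}$. By Step 1, $a\circ\Phi_i\circ\varphi$ is non-constant (an isogeny and multiplication by $M$ have finite kernels), vanishes at $p$ and has zero differential at $p$. So $p\in\Sigma^*(\Phi_i\circ\varphi)$.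

There are finitely many maps $\Phi_0,\Phi_i$, and each set $\Sigma^*$ is finite by Proposition 2.

*Proof of (b).* If $C$ is in no proper algebraic subgroup, the condition $C\not\subset H$ in (a) holds for every $H$ of codimension $1$, so (a) settles codimension $1$. For codimension $\ge2$, the set $C\cap\bigcup_{\operatorname{codim}H\ge2}H$ is finite by Barroero–Kühne–Schmidt, *Unlikely intersections of curves with algebraic subgroups in semiabelian varieties*, Selecta Math. 29 (2023) (for abelian varieties: Habegger–Pila). $\blacksquare$
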